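\title{The order type of addition chain defects up to $k$}

\begin{abstract}
Let $\ell(n)$ be the shortest length of an addition chain for $n$, and let $\mathcal D$ be the set of defects $\ell(n)-\log_2 n$. We prove that $\mathcal D\cap[0,k]$ has order type $\omega^k$ for every integer $k\ge0$, which confirms a conjecture posed in a paper of Altman and Arias de Reyna. More precisely, the closure $E$ of $\mathcal D$ is well-ordered and its set of limit points is $E+1$. The same holds for star chains. The proof is self-contained. Its main step shows that truncating an infinite family of short chains to their leading scales yields chains that are shorter by at least one step.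
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Addition chains and their defects}

Let $\mathbb N=\{1,2,3,\dots\}$. An \emph{addition chain} for $n\in\mathbb N$ is a sequence $(a_0,a_1,\dots,a_r)$ with $a_0=1$ and $a_r=n$ such that for every $1\le t\le r$ there are $0\le t',t''<t$, possibly equal, with $a_t=a_{t'}+a_{t''}$. The number $r$ is the \emph{length} of the chain, and $\ell(n)$ denotes the shortest length of an addition chain for $n$. A chain of length $r$ for $n$ is a way to compute the power $g^n$ from $g$ with $r$ multiplications.

One step at most doubles the largest entry, so $a_t\le 2^t$ and $\ell(n)\ge\log_2 n$. The chain $1,2,4,\dots,2^a$ attains this bound, so $\ell(2^a)=a$. The \emph{defect}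
\[
\delta(n)=\ell(n)-\log_2 n\ \ge 0
\]
measures how far an optimal chain for $n$ falls behind pure doubling. We study the set of all defects,
\[
\mathcal D=\{\delta(n): n\in\mathbb N\}\subseteq[0,\infty).
\]

A set $A\subseteq\mathbb R$ is \emph{well-ordered} if every nonempty subset of $A$ has a least element; equivalently, $A$ contains no infinite strictly decreasing sequence. Its \emph{order type} $\operatorname{otp}(A)$ is the unique ordinal that is order-isomorphic to $A$. The ordinal $\omega$ is the type of $\mathbb N$, and $\omega^k$ is the type of $\mathbb N^k$ in lexicographic order, with $\omega^0=1$. The product $\alpha\beta$ is the type of $\beta$ copies of $\alpha$ placed one after another, and $\omega^\omega=\sup_k\omega^k$.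

It is known that $\mathcal D$ is well-ordered of order type $\omega^\omega$. It is also known that for every $n$ there is $K\ge0$ such that $\ell(2^kn)=(k-K)+\ell(2^Kn)$ for all $k\ge K$. We use neither fact; both follow from our results (Remark~\ref{rem:known}). The question is how the type $\omega^\omega$ is spread along the real line. The following statement is posed as a conjecture in \cite{AA}, and this paper proves it.

\begin{theorem}\label{thm:main}
For every integer $k\ge0$, the set $\mathcal D\cap[0,k]$ has order type $\omega^k$.
\end{theorem}

\subsection{Why one expects $\omega^k$}\label{sub:guess}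

The defect $0$ belongs to the powers of $2$. For $d\ge1$ the chain $1,2,\dots,2^d,2^d+1$ together with $\ell(2^d+1)\ge\log_2(2^d+1)>d$ gives $\ell(2^d+1)=d+1$, so
\[
\delta(2^d+1)=1-\log_2(1+2^{-d}).
\]
These values increase to $1$. We shall see in Section~\ref{sec:S1} that there are no other nonzero defects below $1$, so $\mathcal D\cap[0,1]$ is a sequence of type $\omega$.

Now take $n=2^m(1+2^{-d_1}+\dots+2^{-d_k})$ with $1\le d_1<\dots<d_k\le m$, a number with $k+1$ binary ones. Doubling up to $2^m$ and then adding the $k$ smaller powers gives a chain of length $m+k$. If this chain were always optimal, the defects in $(k-1,k)$ would be the numbers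
\begin{equation}\label{eq:guess}
k-\log_2\bigl(1+2^{-d_1}+\dots+2^{-d_k}\bigr).
\end{equation}
They increase with $(d_1,\dots,d_k)$ in lexicographic order: if two tuples first differ at index $i$ and $d_i<d_i'$, then $\sum_{j\ge i}2^{-d_j'}<2\cdot2^{-d_i'}\le2^{-d_i}$. Passing to the differences $d_1,\,d_2-d_1,\,\dots,\,d_k-d_{k-1}$ identifies these tuples with $\mathbb N^k$ and preserves the lexicographic order. So the numbers \eqref{eq:guess} have type $\omega^k$, and the whole of $[0,k]$ would contribute $1+\omega+\dots+\omega^k=\omega^k$.

But this chain is not always optimal. For $n=15$ it has length $6$, while $1,2,3,6,12,15$ has length $5$. This damages the heuristic in both directions. A number \eqref{eq:guess} need not be the defect of the $n$ that produced it, so the lower bound $\omega^k$ is in doubt; and cleverer chains place further defects in $[0,k]$, so the upper bound is in doubt as well. We do not attempt to list the optimal chains. Instead we determine the limit points of the set of defects.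

\subsection{The closure of the set of defects}

For $A\subseteq\mathbb R$ let $A'$ be the set of limit points of $A$ in $\mathbb R$. For an integer $k$ let
\[
S_k=\bigl\{x\in[1,2):\ \text{there is an integer } m\ge0 \text{ with } 2^mx\in\mathbb N \text{ and } \ell(2^mx)\le m+k\bigr\}.
\]
Thus $S_k$ records the leading binary digits of the numbers that can be reached with at most $k$ steps more than the power of $2$ just below them. A \emph{star chain} is an addition chain in which every step uses the previous entry, that is, $a_t=a_{t-1}+a_{t'}$ with $t'\le t-1$. Let $\ell^*(n)$ be the shortest length of a star chain for $n$; the chain $1,2,3,\dots,n$ shows that one exists. A \emph{limit ordinal} is an ordinal that is neither $0$ nor a successor.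

\begin{theorem}\label{thm:strong}
Let $E$ be the closure of $\mathcal D$ in $\mathbb R$.
\begin{itemize}
\item[(a)] $E=\bigcup_{k\ge0}\{k-\log_2x: x\in S_k\}$, the set $E$ is well-ordered, $E'=E+1$, and $E\setminus E'\subseteq\mathcal D$.
\item[(b)] $E$ has order type $\omega^\omega$. If $(e_\alpha)_{\alpha<\omega^\omega}$ is its increasing enumeration, then $e_{\omega^k(1+\alpha)}=k+e_\alpha$ for all $k\ge1$ and $\alpha<\omega^\omega$. In particular $e_{\omega^k}=k$ for $k\ge1$.
\item[(c)] For each limit ordinal $\gamma<\omega^\omega$, the set $\mathcal D\cap[0,e_\gamma)$ has order type exactly $\gamma$.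
\item[(d)] $e_0=0$ and $e_d=1-\log_2(1+2^{-d})$ for $1\le d<\omega$. For $k\ge1$ and real $z\in[k,k+1)$,
\[
\omega^kM\le\operatorname{otp}(\mathcal D\cap[0,z])<\omega^k(M+1),
\]
where $M=1+\#\{d\ge1:\ 1-\log_2(1+2^{-d})\le z-k\}$.
\item[(e)] Theorem~\ref{thm:main} and parts (a)--(d) hold verbatim for star chains, with $\ell^*$ in place of $\ell$ in the definitions of $\delta$, $\mathcal D$ and $S_k$.
\end{itemize}
\end{theorem}

The closure is the better object because $\mathcal D$ misses some of its limits: $1$ is a limit of defects but, as we shall see, not a defect. The identity $E'=E+1$ carries all the order-theoretic information. In a closed well-ordered set of reals, passing to limit points keeps one point from each block of type $\omega$, and so removes one factor $\omega$ from the order type. The identity says that this operation is the same as a shift by $1$, and $k$ shifts account for $\omega^k$. In terms of the sets $S_k$ the identity reads $S_k'=S_{k-1}$. Sections~\ref{sec:mant}--\ref{sec:trunc} prove this equality, Sections~\ref{sec:closure} and~\ref{sec:types} deduce Theorem~\ref{thm:strong}(a)--(c) and Theorem~\ref{thm:main}, and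 Sections~\ref{sec:S1} and~\ref{sec:star} prove (d) and (e).

\section{Mantissas and their limits}\label{sec:mant}

For $n\in\mathbb N$ define the \emph{level}, the \emph{mantissa} and the \emph{excess} by
\[
\lambda(n)=\lfloor\log_2n\rfloor,\qquad x(n)=n/2^{\lambda(n)}\in[1,2),\qquad s(n)=\ell(n)-\lambda(n).
\]
Since $\ell(n)\ge\log_2n$, the integer $s(n)$ is nonnegative, and since $\log_2n=\lambda(n)+\log_2x(n)$ with $0\le\log_2x(n)<1$,
\begin{equation}\label{eq:split}
\delta(n)=s(n)-\log_2x(n),\qquad s(n)-1<\delta(n)\le s(n).
\end{equation}
So the defects in $(k-1,k]$ are a mirror image of the mantissas of the numbers of excess $k$. The condition $s(n)=k$ includes a lower bound on the length of all chains for $n$, which is hard to control in a limit. The sets $S_k$ relax it to $s(n)\le k$, which a single chain can certify.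

If $x\in[1,2)$ and $2^mx\in\mathbb N$, then $2^mx$ has level $m$ and mantissa $x$, and $\ell(2^mx)\ge m+\log_2x$. Therefore
\begin{equation}\label{eq:basic}
x(n)\in S_{s(n)},\qquad S_{k-1}\subseteq S_k,\qquad S_k=\emptyset\ \ (k<0),\qquad S_0=\{1\}.
\end{equation}
One half of $S_k'=S_{k-1}$ is a construction: one extra step perturbs a mantissa by an arbitrarily small amount.

\begin{lemma}\label{lem:easy}
For $k\ge0$ we have $S_{k-1}\subseteq S_k'$.
\end{lemma}

\begin{proof}
Let $y\in S_{k-1}$, with $2^my\in\mathbb N$ and $\ell(2^my)\le m+k-1$. For $j\ge1$ take an optimal chain for $2^my$, double $j$ times, and add $a_0=1$. This is a chain of length at most $(m+j)+k$ for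
\[
2^{m+j}y+1=2^{m+j}\bigl(y+2^{-(m+j)}\bigr).
\]
The integer $2^my$ is less than $2^{m+1}$, so $y\le2-2^{-m}$ and $y+2^{-(m+j)}<2$. Hence $y+2^{-(m+j)}\in S_k$ for all $j\ge1$, and these points converge to $y$.
\end{proof}

The other half says that every limit of mantissas in $S_k$ can be reached with one step less. For the chains in Lemma~\ref{lem:easy} one drops the last step. In general the superfluous step is in the middle of the chain, and later steps depend on it.

\begin{example}\label{ex:trunc}
For $i\ge2$ the first row below is a chain of length $i+3$ for $n_i=3\cdot2^i+3$, whose last step is $(2^{i+1}+2)+(2^i+1)$. The level of $n_i$ is $i+1$, so $x(n_i)=\frac32+3\cdot2^{-i-1}\in S_2$, and $x(n_i)\to\frac32$.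
\[
\begin{array}{l|ccccccc}
\text{entry} & 1 & 2 & \cdots & 2^i & 2^i+1 & 2^{i+1}+2 & 3\cdot2^i+3\\
\text{leading part} & 1 & 2 & \cdots & 2^i & 2^i & 2^{i+1} & 3\cdot2^i
\end{array}
\]
Two steps are not doublings of the previous entry. In $2^i+1$ the ratio of the summands tends to infinity with $i$, so the small summand leaves no trace in the limit. In the last step the ratio stays equal to $2$, and both summands matter. The second row discards the negligible summand and repeats all later steps on what is left. The value $2^i$ now occurs twice. Deleting the repetition leaves the chain $1,2,\dots,2^i,2^{i+1},3\cdot2^i$ of length $i+2$ for $2^{i+1}\cdot\frac32$, which certifies $\frac32\in S_1$.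
\end{example}

The truncated chain in Example~\ref{ex:trunc} ends at $3\cdot2^i$, not at $3$. This is why the definition of $S_k$ asks for some $m$ and does not fix the smallest one.

\begin{example}\label{ex:family}
Whether a summand is negligible depends on the family, not on a single chain. For $a,b\ge1$ the chain
\[
1,\ 2,\ \dots,\ 2^a,\ 2^a+1,\ 2(2^a+1),\ \dots,\ 2^b(2^a+1),\ 2^b(2^a+1)+1
\]
has length $a+b+2$ and ends at level $a+b$, with mantissa $1+2^{-a}+2^{-a-b}\in S_2$. If $a$ is fixed and $b\to\infty$, only the second addition of $1$ is negligible, one step is saved, and the limit is $1+2^{-a}\in S_1$. If $a\to\infty$, both are negligible, two steps are saved, and the limit is $1\in S_0$.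
\end{example}

To carry this out for an arbitrary sequence of chains we pass to a subsequence along which all chains have the same pattern and every ratio of summands either stabilizes or diverges. The chains have unbounded length, so we first need to know that a pattern consists of boundedly many choices.

\section{Short chains have few non-doublings}\label{sec:few}

Every chain for $n$ can be replaced by a strictly increasing one of no greater length. Indeed, list the distinct values of the chain that are at most $n$ in increasing order. The list starts at $1$ and ends at $n$, and each value $v>1$ in it is a sum of two values of the chain that are smaller than $v$ and hence appear earlier in the list.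

In a strictly increasing chain $1=a_0<a_1<\dots<a_r=n$, call position $t\ge1$ a \emph{doubling} if $a_t=2a_{t-1}$ and a \emph{non-doubling} otherwise. The quantity $r-\log_2n$ is a sum of costs, one for each step, and a doubling costs nothing. A single non-doubling can be almost free: in $2^d,\ 2^d+1,\ 2^{d+1}+1$ the last step multiplies by nearly $2$. It is cheap only because the step before it gained almost nothing, and so we charge two consecutive steps together.

\begin{lemma}\label{lem:few}
A strictly increasing chain of length $r$ for $n$ has at most $5(r-\log_2n)$ non-doublings.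
\end{lemma}

\begin{proof}
Put $c_t=1-\log_2(a_t/a_{t-1})$ for $1\le t\le r$. Then $c_t\ge0$ because $a_t\le2a_{t-1}$, and $\sum_tc_t=r-\log_2n$. Let $t$ be a non-doubling. Then $t\ge2$, since $a_1=2$. The two summands of $a_t$ are not both $a_{t-1}$, so $a_t\le a_{t-1}+a_{t-2}\le3a_{t-2}$, and
\[
c_{t-1}+c_t=2-\log_2(a_t/a_{t-2})\ge2-\log_23\ge\tfrac25,
\]
where the last inequality is $3^5\le2^8$. Sum over the $N$ non-doublings. Each cost occurs at most twice, so $\frac25N\le2(r-\log_2n)$.
\end{proof}

\section{Truncation to leading scales}\label{sec:trunc}

\begin{lemma}[Truncation lemma]\label{lem:trunc}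
Let $k\ge0$ and let $(x_i)_{i\in\mathbb N}$ be a sequence of pairwise distinct elements of $S_k$. Then some subsequence is strictly decreasing and converges to an element of $S_{k-1}$.
\end{lemma}

\begin{proof}
For each $i$ choose $m_i$ with $n_i=2^{m_i}x_i\in\mathbb N$ and a strictly increasing chain for $n_i$ of length $r_i\le m_i+k$. Since $r_i-\log_2n_i\le k$, Lemma~\ref{lem:few} bounds the number of non-doublings by $5k$. We pass to a subsequence along which this number is a constant $N$. We pass to subsequences finitely many more times without changing notation, and every property obtained survives the later passages. The dependence on $i$ is suppressed; the quantities that do not depend on $i$ are named as such.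

\medskip\noindent\emph{Step 1: a common pattern.}
Let $b_0=1$, and for $1\le h\le N$ let $b_h$ be the entry at the $h$-th non-doubling. Give each position $t$ the \emph{address} $(h,e)$, where $h$ is the number of non-doublings among positions $1,\dots,t$ and $e$ is the number of doublings since the last of them (since position $0$ if $h=0$). Then $a_t=2^eb_h$. For $h\ge1$ fix two earlier positions whose entries add up to $b_h$, and let $(p_h,e_h)$ and $(q_h,f_h)$ be their addresses, so that
\[
b_h=2^{e_h}b_{p_h}+2^{f_h}b_{q_h},\qquad p_h,q_h<h.
\]
There are finitely many possibilities for $(p_h,q_h)_{1\le h\le N}$, so we may assume that these indices do not depend on $i$. All remaining dependence on $i$ is in the exponents $e_h,f_h$ and in the lengths of the runs of doublings.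

\medskip\noindent\emph{Step 2: leading parts.}
We want to split each $b_h$ into a part that determines the limit and a negligible part. By induction on $h=0,\dots,N$ we construct
\begin{equation}\label{eq:lead}
b_h=2^{\beta_h}(u_h+\varepsilon_h),
\end{equation}
where $\beta_h\ge0$ is an integer depending on $i$, $\varepsilon_h\ge0$ is a real number with $\varepsilon_h\to0$ as $i\to\infty$, and $u_h\in\mathbb N$ does \emph{not} depend on $i$. For $h=0$ take $\beta_0=0$, $u_0=1$, $\varepsilon_0=0$. For $h\ge1$ write $p,q,e,f$ for $p_h,q_h,e_h,f_h$. By the induction hypothesis,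
\[
b_h=2^{e+\beta_p}(u_p+\varepsilon_p)+2^{f+\beta_q}(u_q+\varepsilon_q).
\]
The relative size of the two summands is governed by the integer $\Delta=(e+\beta_p)-(f+\beta_q)$. A sequence of integers has a subsequence that is constant or tends to $+\infty$ or $-\infty$. After passing to it and, if necessary, exchanging the names of the two summands for all $i$, we are in one of two cases.
\begin{itemize}
\item \emph{Exact case: $\Delta\ge0$ is constant.} Factoring out $2^{f+\beta_q}$ gives \eqref{eq:lead} with
\[
\beta_h=f+\beta_q,\qquad u_h=2^\Delta u_p+u_q,\qquad \varepsilon_h=2^\Delta\varepsilon_p+\varepsilon_q\to0 .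
\]
\item \emph{Lossy case: $\Delta\to+\infty$.} Factoring out $2^{e+\beta_p}$ gives \eqref{eq:lead} with
\[
\beta_h=e+\beta_p,\qquad u_h=u_p,\qquad \varepsilon_h=\varepsilon_p+2^{-\Delta}(u_q+\varepsilon_q)\to0 .
\]
\end{itemize}
Let $L$ be the number of lossy indices $h$; it does not depend on $i$.

\medskip\noindent\emph{Step 3: the truncated chain.}
To the position $t$ with address $(h,e)$ assign the positive integer $T_t=2^{e+\beta_h}u_h$; this is the second row in Example~\ref{ex:trunc}. At a non-doubling $t$ let $t'$ and $t''$ be the two earlier positions with addresses $(p,e)$ and $(q,f)$, so that $T_{t'}=2^{e+\beta_p}u_p$ and $T_{t''}=2^{f+\beta_q}u_q$. The formulas of Step~2 give: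
\begin{itemize}
\item[(T0)] $T_0=1$;
\item[(T1)] at a doubling, $T_t=2T_{t-1}$;
\item[(T2)] at an exact non-doubling, $T_t=2^{f+\beta_q}(2^\Delta u_p+u_q)=T_{t'}+T_{t''}$;
\item[(T3)] at a lossy non-doubling, $T_t=2^{e+\beta_p}u_p=T_{t'}$.
\end{itemize}
Delete the $L$ lossy positions from $(T_0,\dots,T_{r_i})$ and call the other positions \emph{retained}. By (T3) and induction on $t$, every value $T_t$ occurs at a retained position at most $t$. Hence by (T1) and (T2) each retained term after $T_0$ is a sum of two earlier retained terms. The retained terms form an addition chain of length $r_i-L$ that contains the value $T_{r_i}$, and cutting it off at an occurrence of that value gives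
\begin{equation}\label{eq:short}
\ell(T_{r_i})\le m_i+k-L .
\end{equation}

\medskip\noindent\emph{Step 4: the limit.}
The last position has address $(N,e)$ for some $e$. With $g_i=e+\beta_N$ we have $n_i=2^{g_i}(u_N+\varepsilon_N)$ and $T_{r_i}=2^{g_i}u_N$. Let $c=\lambda(u_N)$ and $y=2^{-c}u_N\in[1,2)$. For large $i$ we have $\varepsilon_N<1$, so $2^c\le u_N+\varepsilon_N<u_N+1\le2^{c+1}$ and $m_i=\lambda(n_i)=g_i+c$. Therefore
\[
x_i=y+2^{-c}\varepsilon_N\ge y,\qquad x_i\to y,\qquad T_{r_i}=2^{m_i}y .
\]
If $L=0$, then $\varepsilon_h=0$ for all $h$ by induction through the exact case, so $x_i=y$ for all $i$, which contradicts distinctness. Hence $L\ge1$, and \eqref{eq:short} gives $\ell(2^{m_i}y)\le m_i+k-1$, that is, $y\in S_{k-1}$. Finally, at most one $x_i$ equals $y$, the others exceed $y$, and $x_i\to y$; so a further subsequence is strictly decreasing.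
\end{proof}

\begin{remark}
The bound $r_i\le m_i+k$ with fixed $k$ makes $N$ bounded, so that finitely many extractions suffice and finitely many errors add up to $\varepsilon_N\to0$. Without it the statement fails: $\bigcup_kS_k$ is the set of all dyadic rationals in $[1,2)$, and it contains the increasing sequence $2-2^{-i}$. Distinctness is what forces a lossy step. Convergence from above comes from $\varepsilon_h\ge0$: the discarded summands are positive.
\end{remark}

\begin{proposition}\label{prop:S}
For $k\ge0$ the set $S_k$ is compact, contains no infinite strictly increasing sequence, and satisfies $S_k'=S_{k-1}$.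
\end{proposition}

\begin{proof}
A sequence in $S_k$ has either a constant subsequence or a subsequence of pairwise distinct terms. In the second case Lemma~\ref{lem:trunc} gives a further subsequence with limit in $S_{k-1}\subseteq S_k$. So $S_k$ is compact. A strictly increasing sequence in $S_k$ would have a strictly decreasing subsequence by Lemma~\ref{lem:trunc}, which is absurd. A limit point of $S_k$ is the limit of a sequence of distinct elements, so it lies in $S_{k-1}$ by Lemma~\ref{lem:trunc}. The reverse inclusion is Lemma~\ref{lem:easy}.
\end{proof}

\section{The closure of $\mathcal D$}\label{sec:closure}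

We transfer Proposition~\ref{prop:S} from mantissas to defects. For $k\ge-1$ put
\[
E_k=\{k-\log_2x:\ x\in S_k\}\subseteq(k-1,k],\qquad E=\bigcup_{k\ge0}E_k ,
\]
so $E_{-1}=\emptyset$ and $E_0=\{0\}$ by \eqref{eq:basic}. We take this as the definition of $E$ and show at the end of the section that $E$ is the closure of $\mathcal D$.

\begin{lemma}\label{lem:E}
The set $E$ is closed and well-ordered, $E'=E+1$, and
\begin{equation}\label{eq:sandwich}
E\setminus E'\subseteq\mathcal D\subseteq E .
\end{equation}
\end{lemma}

\begin{proof}
The map $x\mapsto k-\log_2x$ is a decreasing homeomorphism from $(0,\infty)$ onto $\mathbb R$. By Proposition~\ref{prop:S}, $E_k$ is compact, contains no infinite strictly decreasing sequence, and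
\begin{equation}\label{eq:Ek}
E_k'=\{k-\log_2x:\ x\in S_{k-1}\}=E_{k-1}+1\qquad(k\ge0).
\end{equation}
A bounded interval meets only finitely many $E_k$. Hence $E$ is closed and $E'=\bigcup_{k\ge0}E_k'=\bigcup_{k\ge0}(E_{k-1}+1)=E+1$. A strictly decreasing sequence in $E\subseteq[0,\infty)$ is bounded, so it would have infinitely many terms in one $E_k$; thus $E$ is well-ordered.

By \eqref{eq:split} and \eqref{eq:basic}, $\delta(n)\in E_{s(n)}$, so $\mathcal D\subseteq E$. Let $z\in E\setminus E'$, say $z=k-\log_2x$ with $x\in S_k$. Since $z\notin E_k'$, \eqref{eq:Ek} gives $x\notin S_{k-1}$. Choose $m$ with $2^mx\in\mathbb N$ and $\ell(2^mx)\le m+k$. Equality holds because $x\notin S_{k-1}$, and so $\delta(2^mx)=k-\log_2x=z$.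
\end{proof}

The inclusion $E\setminus E'\subseteq\mathcal D$ settles the doubt about the lower bound raised in Section~\ref{sub:guess}: if a point of $E_k$ comes from a mantissa that has a shorter chain, then that point is a limit point of $E$, and we shall see that limit points do not affect the count. To locate the limit points we use the enumeration. A well-ordered set $F$ of type $\theta$ has a unique increasing enumeration $(f_\alpha)_{\alpha<\theta}$.

\begin{lemma}\label{lem:enum}
Let $F\subseteq\mathbb R$ be closed and well-ordered with increasing enumeration $(f_\alpha)_{\alpha<\theta}$. Then $f_\gamma=\sup_{\beta<\gamma}f_\beta$ for each limit ordinal $\gamma<\theta$, and $F'=\{f_\gamma:\ \gamma<\theta \text{ a limit ordinal}\}$.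
\end{lemma}

\begin{proof}
Let $\gamma<\theta$ be a limit ordinal and $\sigma=\sup_{\beta<\gamma}f_\beta\le f_\gamma$. Then $\sigma\in F$ because $F$ is closed, and $\sigma\ge f_{\beta+1}>f_\beta$ for all $\beta<\gamma$. The least element of $F$ above all these $f_\beta$ is $f_\gamma$, so $\sigma=f_\gamma$ and $f_\gamma\in F'$. Conversely, $F'\subseteq F$. No point is a limit of larger points of $F$, since that would produce a strictly decreasing sequence. The point $f_0$ has no point of $F$ below it, and $f_{\beta+1}$ is not a limit from below because $(f_\beta,f_{\beta+1})\cap F=\emptyset$.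
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
By Lemma~\ref{lem:E} it remains to show $\overline{\mathcal D}=E$. Since $E$ is closed and contains $\mathcal D$, we have $\overline{\mathcal D}\subseteq E$. Let $(e_\alpha)_{\alpha<\theta}$ be the increasing enumeration of $E$. By Lemma~\ref{lem:enum} and \eqref{eq:sandwich},
\begin{equation}\label{eq:succ}
e_\alpha\in\mathcal D\quad\text{whenever $\alpha<\theta$ is $0$ or a successor.}
\end{equation}
For a limit ordinal $\gamma<\theta$ we have $e_\gamma=\sup_{\beta<\gamma}e_{\beta+1}\in\overline{\mathcal D}$. Hence $E\subseteq\overline{\mathcal D}$.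
\end{proof}

\section{From self-similarity to order types}\label{sec:types}

We use the following standard facts about ordinals.
\begin{itemize}
\item[(O1)] If $A\subseteq B$ and $B$ is well-ordered, then $\operatorname{otp}(A)\le\operatorname{otp}(B)$.
\item[(O2)] Every ordinal is uniquely $\omega\eta+n$ with $n<\omega$, and it is a limit ordinal exactly when $n=0$ and $\eta\ge1$. The map $\eta\mapsto\omega\eta$ is strictly increasing, and $\alpha\mapsto1+\alpha$ enumerates the nonzero ordinals in increasing order. Hence $\alpha\mapsto\omega(1+\alpha)$ enumerates the limit ordinals in increasing order.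
\item[(O3)] Multiplication is associative, $\omega\cdot\omega^k=\omega^{k+1}$ for $k<\omega$, and $1+\eta=\eta$ for $\eta\ge\omega$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
We enumerate $E'$ in two ways. By Lemma~\ref{lem:enum} and (O2), its increasing enumeration is $\alpha\mapsto e_{\omega(1+\alpha)}$, over those $\alpha$ with $\omega(1+\alpha)<\theta$. By $E'=E+1$, it is also $\alpha\mapsto1+e_\alpha$, over all $\alpha<\theta$. The enumeration is unique, so for all $\alpha<\theta$
\begin{equation}\label{eq:shift}
\omega(1+\alpha)<\theta\qquad\text{and}\qquad e_{\omega(1+\alpha)}=1+e_\alpha .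
\end{equation}
We show by induction on $k\ge1$ that $\omega^k(1+\alpha)<\theta$ and $e_{\omega^k(1+\alpha)}=k+e_\alpha$ for all $\alpha<\theta$. The case $k=1$ is \eqref{eq:shift}. For the step put $\eta=\omega^k(1+\alpha)<\theta$. This ordinal is infinite, so $\omega(1+\eta)=\omega\eta=\omega^{k+1}(1+\alpha)$ by (O3). Applying \eqref{eq:shift} to $\eta$ gives $\omega^{k+1}(1+\alpha)<\theta$ and $e_{\omega^{k+1}(1+\alpha)}=1+e_\eta=k+1+e_\alpha$.

Since $E_0=\{0\}$ and $E_k\subseteq(0,\infty)$ for $k\ge1$, we have $e_0=0$, and $\alpha=0$ gives $\omega^k<\theta$ and $e_{\omega^k}=k$ for all $k\ge1$. So $\theta\ge\omega^\omega$. If $\theta>\omega^\omega$, the real number $e_{\omega^\omega}$ would exceed every $k$. Hence $\theta=\omega^\omega$.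
\end{proof}

We have not decided which points of $E'$ are defects. Part (c) says that below a limit index this does not matter.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
Let $\gamma<\omega^\omega$ be a limit ordinal. Since $\mathcal D\subseteq E$, we have $\mathcal D\cap[0,e_\gamma)=\{e_\alpha:\alpha\in A\}$ for a set $A$ of ordinals less than $\gamma$, and this set has the order type of $A$. If $\alpha<\gamma$ then $\alpha+1<\gamma$, so \eqref{eq:succ} shows that $A$ contains $B=\{\alpha+1:\alpha<\gamma\}$. The map $\alpha\mapsto\alpha+1$ is strictly increasing, so $B$ has type $\gamma$. By (O1), $\gamma\le\operatorname{otp}(A)\le\gamma$.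
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\delta(n)$ is an integer, then $\log_2n$ is an integer, so $n=2^a$, $\ell(n)=a$ and $\delta(n)=0$. Thus $0$ is the only integer in $\mathcal D$. For $k=0$ the set $\mathcal D\cap[0,0]=\{0\}$ has type $1=\omega^0$. For $k\ge1$ we have $k\notin\mathcal D$, so
\[
\mathcal D\cap[0,k]=\mathcal D\cap[0,k)=\mathcal D\cap[0,e_{\omega^k})
\]
by (b), and this set has type $\omega^k$ by (c).
\end{proof}

\begin{remark}
Part (c) fails for successor ordinals. For $\gamma=\omega+1$ the set $\mathcal D\cap[0,e_{\omega+1})$ equals $\mathcal D\cap[0,1]$, because $e_\omega=1$, and so it has type $\omega$.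
\end{remark}

\begin{remark}\label{rem:known}
The two known facts quoted in the introduction follow. The set $\mathcal D\subseteq E$ is well-ordered and is the union of the initial segments $\mathcal D\cap[0,k]$ of types $\omega^k$, so it has type $\omega^\omega$. From $\ell(2n)\le\ell(n)+1$ we get $\delta(2n)\le\delta(n)$, so the nonincreasing sequence $\delta(2^kn)$ in the well-ordered set $\mathcal D$ is constant for $k\ge K$, which means $\ell(2^kn)=(k-K)+\ell(2^Kn)$.
\end{remark}

\section{Defects below $1$ and order types between integers}\label{sec:S1}

By (b), the points $k+e_0,\,k+e_1,\,k+e_2,\dots$ cut $[k,k+1)$ into intervals, each of which adds one block $\omega^k$ to the order type. To make these points explicit we need $S_1$. Proposition~\ref{prop:S} says only that $S_1$ accumulates exactly at $1$; the exact list requires a direct look at chains with one spare step.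

\begin{proposition}\label{prop:S1}
$S_1=\{1\}\cup\{1+2^{-d}:d\ge1\}$.
\end{proposition}

\begin{proof}
We have $1\in S_0\subseteq S_1$, and the chain $1,2,\dots,2^d,2^d+1$ shows $1+2^{-d}\in S_1$. Conversely let $x\in S_1$, $x\ne1$, and take $n=2^mx\in\mathbb N$ with a strictly increasing chain of length at most $m+1$. We show that $n$ has at most two binary ones; then $n=2^m+2^j$ with $j<m$, and $x=1+2^{-(m-j)}$.

Since $a_{t-1}<a_t\le2a_{t-1}$, the level rises by $0$ or $1$ at each step, from $0$ to $m$ in total. If every step raised the level, then $a_t\ge2^t$, and with $a_t\le2^t$ we would get $n=2^m$ and $x=1$. So the length is $m+1$, and exactly one step, say at position $q$, does not raise the level. For $t<q$ the same argument gives $a_t=2^t$. The entry $a_q$ lies strictly between $2^{q-1}$ and $2^q$ and is a sum of two of $1,2,\dots,2^{q-1}$. Exactly one summand is $2^{q-1}$, since otherwise the sum is at most $2^{q-1}$ or equal to $2^q$. Hence $a_q=2^{q-1}+2^j$ with $j\le q-2$. Level $q-1$ has the two entries $2^{q-1}$ and $a_q$, and every other level from $0$ to $m$ has exactly one entry.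

We prove by induction along the chain that every entry has at most two binary ones. This holds up to position $q$. Let $c$ be the entry of level $h\ge q$, and write $c=c'+w$ with earlier entries $c'\ge w$, which have level at most $h-1$. From $c\ge2^h$ we get $c'\ge2^{h-1}$, so $c'$ has level $h-1$.

\emph{Case 1: $w$ has level $h-1$.} If $w=c'$, then $c=2c'$ has as many ones as $c'$. Otherwise level $h-1$ has two entries, so $h=q$ and $c=a_q+2^{q-1}=2^q+2^j$. (Example: $5=3+2$ in $1,2,3,5$.)

\emph{Case 2: $w$ has level at most $h-2$.} Then $w<2^{h-1}$, so $c'\ne2^{h-1}$, for otherwise $c<2^h$. By induction $c'=2^{h-1}+2^{j'}$ with $j'\le h-2$, and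
\[
w\ge2^h-c'=2^{h-1}-2^{j'}\ge2^{h-2}.
\]
So $w$ has level $h-2$, and by induction $w=2^{h-2}$ or $w=2^{h-2}+2^{j''}$ with $j''\le h-3$. If $j'=h-2$, then $c'+2^{h-2}=2^h$, so $c=2^h$ or $c=2^h+2^{j''}$. (Example: $9=6+3$ in $1,2,3,6,9$.) If $j'\le h-3$, then
\[
c\le2^{h-1}+2^{h-3}+2^{h-2}+2^{h-3}=2^h,
\]
and with $c\ge2^h$ we get $c=2^h$. (Example: $8=5+3$ in $1,2,3,5,8$.)
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(d)]
Since $e_\omega=1$ and $E_k\subseteq(1,\infty)$ for $k\ge2$, Proposition~\ref{prop:S1} gives
\[
\{e_d:d<\omega\}=E\cap[0,1)=(E_0\cup E_1)\cap[0,1)=\{0\}\cup\{1-\log_2(1+2^{-d}):d\ge1\}.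
\]
The values $1-\log_2(1+2^{-d})$ are positive and increase with $d$, which gives the formula for $e_d$.

Let $k\ge1$ and $k\le z<k+1$. The number $M$ in (d) equals $\#(E\cap[0,z-k])$. It satisfies $1\le M<\omega$ because $0\le z-k<1$ and $e_d\to1$, and $e_{M-1}\le z-k<e_M$. Part (b) with $\alpha=M-1$ and $\alpha=M$ gives
\[
e_{\omega^kM}=k+e_{M-1}\le z<k+e_M=e_{\omega^k(M+1)} .
\]
Both indices are limit ordinals by (O2) and (O3). The set $\mathcal D\cap[0,z]$ contains $\mathcal D\cap[0,e_{\omega^kM})$, which has type $\omega^kM$ by (c); with (O1) this is the lower bound. By Lemma~\ref{lem:enum}, $e_{\omega^k(M+1)}$ is the supremum of the $e_\beta$ with $\beta<\omega^k(M+1)$, so $z<e_\beta$ for some such $\beta$. Then $\mathcal D\cap[0,z]\subseteq\{e_\alpha:\alpha<\beta\}$, and (O1) gives $\operatorname{otp}(\mathcal D\cap[0,z])\le\beta<\omega^k(M+1)$.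
\end{proof}

\section{Star chains}\label{sec:star}

Write $S_k^*$ for the sets $S_k$ defined with $\ell^*$. A star chain is a strictly increasing addition chain, so $\ell^*(n)\ge\ell(n)\ge\log_2n$ and Lemma~\ref{lem:few} applies to it without any sorting. The doubling chain is a star chain, so $\ell^*(2^a)=a$. These facts give \eqref{eq:split} and \eqref{eq:basic} for $\ell^*$. Beyond them, Sections~\ref{sec:closure} and~\ref{sec:types} and the proof of part (d) use chains only through Propositions~\ref{prop:S} and~\ref{prop:S1}, and Proposition~\ref{prop:S} uses them only through Lemmas~\ref{lem:easy} and~\ref{lem:trunc}. It therefore suffices to check that the chains constructed in these statements can be taken to be star chains.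

\begin{proof}[Proof of Theorem~\ref{thm:strong}(e)]
\emph{Lemma~\ref{lem:easy}.} Start from an optimal star chain for $2^my$. Doubling the last entry and adding $a_0=1$ to the last entry are star steps.

\emph{Proposition~\ref{prop:S1}.} From $\ell\le\ell^*$ we get $S_1^*\subseteq S_1$. We have $1\in S_0^*\subseteq S_1^*$, and $1,2,\dots,2^d,2^d+1$ is a star chain. So $S_1^*=S_1$.

\emph{Lemma~\ref{lem:trunc}.} Take star chains for the $n_i$, and in Step~1 represent each non-doubling as $a_t=a_{t-1}+a_j$ with $j\le t-1$. The danger is that a lossy step discards $a_{t-1}$, so that the truncated sequence jumps back to an older value. This cannot happen. Let $(p,e)$ and $(q,f)$ be the addresses of $t-1$ and $j$, and let $\Delta$ be as in Step~2 before any exchange of names. Then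
\[
1\le\frac{a_{t-1}}{a_j}=2^\Delta\,\frac{u_p+\varepsilon_p}{u_q+\varepsilon_q}\le2^\Delta(u_p+\varepsilon_p),
\]
and $u_p+\varepsilon_p$ is bounded in $i$, so $\Delta\to-\infty$ is impossible. Hence (T3) reads $T_t=T_{t-1}$. Rule (T2) is symmetric in the two summands and reads $T_t=T_{t-1}+T_j$, and (T1) reads $T_t=T_{t-1}+T_{t-1}$. By (T3) and induction, $T_t$ equals the value at the last retained position that is at most $t$. So at a retained position $t\ge1$ the summand $T_{t-1}$ is the preceding retained term, and the other summand is a retained term at a position at most $t-1$. The retained terms form a star chain of length $r_i-L$ whose last term equals $T_{r_i}$. Thus \eqref{eq:short} holds for $\ell^*$. Steps~2 and~4 construct no chains and apply unchanged.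
\end{proof}

\begin{thebibliography}{9}

\bibitem{AA}
Harry Altman and Juan Arias de Reyna,
\emph{Integer complexity: Stability and self-similarity},
arXiv:2111.00671 (2021).

\end{thebibliography}
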